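# Fixed points of regular automorphisms on Calogero–Moser spaces

## 1. Reflection groups and automorphisms with a regular fixed vector

Throughout, $V$ is a finite-dimensional complex vector space and $W\subset\mathrm{GL}_{\mathbb C}(V)$ is a finite group generated by (complex) reflections, that is, by elements whose fixed space is a hyperplane. We write $\mathbb C[V]=S(V^*)$ and $\mathbb C[V^*]=S(V)$. A linear map $\gamma$ acts on functions by $(\gamma f)(v)=f(\gamma^{-1}v)$.

**Definition 1 (parameters).** For a $W$-orbit $\Omega$ of reflecting hyperplanes, $e_\Omega$ is the order of the pointwise stabilizer of a hyperplane in $\Omega$. Let $\aleph$ be the set of pairs $(\Omega,j)$ with $0\le j\le e_\Omega-1$. A parameter is a vector $k\in\mathbb C^{\aleph}$.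

All that we use of $k$ is a family of numbers $c_s$, one for each reflection $s$. They depend linearly on $k$, and $c_s$ depends only on $\det s$ and on the orbit of the hyperplane of $s$.

**Example.** For $W=\boldsymbol\mu_m$ acting on $V=\mathbb C$ with $m\ge2$, the only hyperplane is $\{0\}$, $e_\Omega=m$, and there are $m-1$ numbers $c_s$. For $W=S_3$ acting on $V=\{v\in\mathbb C^3: v_1+v_2+v_3=0\}$ there is one orbit, $e_\Omega=2$, and one number $c$.

**Definition 2 (regular elements).** $V_{\rm reg}$ is the open subset of $V$ on which $W$ acts freely. Fix $d\ge1$ and a primitive $d$-th root of unity $\zeta_d$. An element $w\in W$ is $\zeta_d$-regular if $\operatorname{Ker}(w-\zeta_d\mathrm{Id}_V)\cap V_{\rm reg}\ne\varnothing$, and $d$ is a regular number of $W$ if such an element exists. By Springer, a $\zeta_d$-regular element $w_d$ is then unique up to conjugacy. Put $\tau_d=\zeta_d^{-1}w_d$.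

**Example.** For $\boldsymbol\mu_m$ on $\mathbb C$, regularity of $w$ means that $w$ is the scalar $\zeta_d$. So the regular numbers are the divisors of $m$, and $\tau_d=1$ always. For $S_3$ and $d=2$, the transposition $s_{12}$ has the $(-1)$-eigenvector $(1,-1,0)$. Its coordinates are distinct, so it lies in $V_{\rm reg}$. Hence $w_2=s_{12}$ and $\tau_2=-s_{12}$.

The proof works for more general maps, and it is cleaner to name exactly what it uses.

**Definition 3 (general setting).** Let $\tau\in N_{\mathrm{GL}(V)}(W)$ have finite order with $V_{\rm reg}^\tau\ne\varnothing$, and let $k$ be $\tau$-stable: $k_{\tau(\Omega),j}=k_{\Omega,j}$, so that $c_{\tau s\tau^{-1}}=c_s$. Put $\Gamma=\langle W,\tau\rangle$, a finite group, and $C_W(\tau)=\{w\in W:w\tau=\tau w\}$.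

**Example (posed case).** $\tau_d$ has finite order, normalizes $W$, and fixes the vectors of $\operatorname{Ker}(w_d-\zeta_d)$, some of which lie in $V_{\rm reg}$. Every $k$ is $\tau_d$-stable, since $W$ and the scalars stabilize every $\Omega$.

**Example (swap).** Let $W=\boldsymbol\mu_2\times\boldsymbol\mu_2$ act on $\mathbb C^2$ and let $\tau$ exchange the coordinates. It fixes $(1,1)\in V_{\rm reg}$, and $k$ is $\tau$-stable when the two factors carry the same parameters. Here $|C_W(\tau)|=2$.

We fix $a\in V_{\rm reg}^\tau$. A $\Gamma$-invariant Hermitian form gives a $\Gamma$-equivariant antilinear bijection $V\to V^*$; let $b$ be the image of $a$. Then $\tau b=b$, and $b$ has trivial stabilizer in $W$.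

**Definition 4 (the number $|\chi(\tau)|$).** Let $\chi\in\operatorname{Irr}(W)$ be afforded by a unitary representation $\rho$, and put ${}^\tau\chi(w)=\chi(\tau^{-1}w\tau)$. If ${}^\tau\chi=\chi$, there is a unitary $T$, unique up to a scalar of modulus $1$, with $\rho(\tau x\tau^{-1})=T\rho(x)T^{-1}$ for all $x\in W$; put $|\chi(\tau)|:=|\operatorname{tr}T|$. Otherwise put $|\chi(\tau)|:=0$.

Such a $T$ exists: an invertible intertwiner exists because the two representations are isomorphic; $T^*T$ then commutes with $\rho(W)$ because both representations are unitary, so it is a positive scalar, and we rescale. In the posed case, conjugation by $\tau_d$ on $W$ is conjugation by $w_d$. So every $\chi$ is stable, $T=\rho(w_d)$, and $|\chi(\tau_d)|=|\chi(w_d)|$. In the swap example, $\chi\boxtimes\psi$ is stable exactly when $\chi=\psi$, and then $|\operatorname{tr}T|=1$.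

We recall the Chevalley–Shephard–Todd theorem.

**(F4)** $\mathbb C[V]^W$ is a polynomial ring and $\mathbb C[V]$ is free of rank $|W|$ over it; likewise for $V^*$.

The coinvariant algebra $\mathbb C[V]^{co}$ is the quotient of $\mathbb C[V]$ by the ideal generated by the invariants without constant term. It has dimension $|W|$ and $\Gamma$ acts on it. For $\boldsymbol\mu_m$ on $\mathbb C$ it is $\mathbb C[x]/(x^m)$. For $S_3$ it consists of the trivial representation, $V$, $V$, and the sign, in degrees $0,1,2,3$.

## 2. The Cherednik algebra at $t=0$ and its center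

The facts (F1)–(F3) below are taken from Etingof–Ginzburg (*Invent. Math.* 147 (2002)), Gordon (*Bull. LMS* 35 (2003)) and Bonnafé–Rouquier (*Cherednik algebras and Calogero–Moser cells*). Let $e=\frac1{|W|}\sum_{w\in W}w$.

**(F1)** $\mathbf H_k$ is generated by $V,V^*,W$ with the relations of $S(V)\rtimes W$ and of $S(V^*)\rtimes W$ and, for $y\in V$, $x\in V^*$,
$$[y,x]=\sum_sc_s\langle y,\alpha_s\rangle\langle\alpha_s^\vee,x\rangle\,s,\qquad\text{where } s(x)=x-\langle\alpha_s^\vee,x\rangle\alpha_s .\tag{1}$$
The sum is over reflections. For every $k$, multiplication $\mathbb C[V]\otimes\mathbb CW\otimes\mathbb C[V^*]\to\mathbf H_k$ is a linear isomorphism (PBW), and likewise with $V,V^*$ exchanged. Also $\mathbf H_0=\mathbb C[V\times V^*]\rtimes W$.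

**(F2)** Let $Z=Z(\mathbf H_k)$ and $P=\mathbb C[V]^W\otimes\mathbb C[V^*]^W$. Then $P\subset Z$, the algebra $e\mathbf H_ke$ is commutative, and $z\mapsto ze$ is an isomorphism $Z\to e\mathbf H_ke$ (Satake).

**(F3)** Let $\delta\in\mathbb C[V]^W$ be a $\tau$-semi-invariant with nonvanishing locus $V_{\rm reg}$. The map $y\mapsto y-\sum_sc_s\langle y,\alpha_s\rangle\alpha_s^{-1}s$, with the identity on $\mathbb C[V]\rtimes W$, induces an isomorphism $\mathbf H_k[\delta^{-1}]\simeq\mathbb C[V_{\rm reg}\times V^*]\rtimes W$ (Dunkl embedding).

The map $\tau$ acts on $\mathbf H_k$ by algebra automorphisms, through $V$, $V^*$ and conjugation on $W$. It preserves (1) because $k$ is $\tau$-stable. Since $\tau(e)=e$, the isomorphism in (F2) is $\tau$-equivariant, and the formula in (F3) shows that the Dunkl isomorphism is too.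

**Definition 5 (Calogero–Moser space).** $\mathcal Z_k=\operatorname{Spec}Z$, a normal irreducible affine variety. The grading with $\deg V^*=1$, $\deg V=-1$, $\deg W=0$ gives a $\mathbb C^\times$-action. Let $\Upsilon:\mathcal Z_k\to\operatorname{Spec}P=V/W\times V^*/W$ be the morphism given by $P\subset Z$. The map $\tau$ acts on $\mathcal Z_k$ with $(\tau z)(q)=z(\tau^{-1}q)$.

Section 7 proves, from (F1)–(F4) alone, that $Z$ is free of rank $|W|$ over $P$; so $\Upsilon$ is finite. Consequently
$$\mathcal Z_k^{\mathbb C^\times}=\Upsilon^{-1}(0).\tag{2}$$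
Indeed, $\mathbb C^\times$ acts with nonzero weights on homogeneous generators of $P$, so $0$ is its only fixed point in $\operatorname{Spec}P$. Conversely, the connected group $\mathbb C^\times$ fixes each point of the finite set $\Upsilon^{-1}(0)$.

In the posed case, $w_d$ acts on $\mathbf H_k$ by an inner automorphism, hence trivially on $Z$. So $\tau_d$ acts on $\mathcal Z_k$ as a scalar generating $\boldsymbol\mu_d\subset\mathbb C^\times$ does, and $\mathcal Z_k^{\tau_d}=\mathcal Z_k^{\boldsymbol\mu_d}$.

One central element is useful for hand computations. Let $(x_i)$, $(y_i)$ be dual bases of $V^*$, $V$, and put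
$$\mathrm{eu}=\sum_ix_iy_i+\sum_sc_s\,s .$$
It is central. It commutes with $W$ because $c$ is conjugation-invariant. For $x\in V^*$, we have $[\sum x_iy_i,x]=\sum_sc_s\langle\alpha_s^\vee,x\rangle\alpha_s s$ and $[s,x]=(s(x)-x)s=-\langle\alpha_s^\vee,x\rangle\alpha_ss$; the contributions cancel. For $y\in V$, we have $[\sum x_iy_i,y]=-\sum_i[y,x_i]y_i=-\sum_sc_s\langle y,\alpha_s\rangle s\alpha_s^\vee$. By duality $s^{-1}(y)=y-\langle y,\alpha_s\rangle\alpha_s^\vee$, so $[s,y]=s(y-s^{-1}(y))=\langle y,\alpha_s\rangle s\alpha_s^\vee$, and again everything cancels.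

**Example (cyclic groups).** Let $W=\boldsymbol\mu_m=\langle\sigma\rangle$ with $\sigma$ acting on $V=\mathbb Cy$ by $\zeta=e^{2\pi i/m}$, and let $x$ be the dual coordinate. Put $\epsilon_i=\frac1m\sum_j\zeta^{-ij}\sigma^j$ for $i\in\mathbb Z/m$, so $\sigma\epsilon_i=\zeta^i\epsilon_i$, $y\epsilon_i=\epsilon_{i+1}y$, $x\epsilon_i=\epsilon_{i-1}x$. With $b_i=\sum_{j=1}^{m-1}c_{\sigma^j}\zeta^{ij}$ we have $\mathrm{eu}=xy+\sum_ib_i\epsilon_i$, so $xy\,\epsilon_i=(\mathrm{eu}-b_i)\epsilon_i$. Moving powers of $y$ past idempotents gives
$$x^ry^r\epsilon_i=\prod_{j=0}^{r-1}(\mathrm{eu}-b_{i+j})\,\epsilon_i .$$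
With $X=x^m$, $Y=y^m$ this yields $XY=\prod_{j}(\mathrm{eu}-b_j)$, and in fact
$$Z=\mathbb C[X,Y,\mathrm{eu}]\Big/\Big(XY-\prod_{j\in\mathbb Z/m}(\mathrm{eu}-b_j)\Big).$$
To check this, use $Z\simeq e\mathbf H_ke$ with $e=\epsilon_0$. By PBW a basis of $e\mathbf H_ke$ is given by the $x^ry^{r'}e$ with $r\equiv r'$ modulo $m$. Such an element is a power of $X$ or of $Y$ times $x^ly^le=\prod_{j<l}(\mathrm{eu}-b_j)e$ with $l=\min(r,r')$. These correspond, triangularly in the power of $\mathrm{eu}$, to the basis $X^n\mathrm{eu}^l$ $(n\ge0)$, $Y^n\mathrm{eu}^l$ $(n\ge1)$ of the right-hand side.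

## 3. Baby Verma modules and families

Let $P_+\subset P$ be the augmentation ideal and put
$$\overline{\mathbf H}=\mathbf H_k/P_+\mathbf H_k=\mathbb C[V]^{co}\otimes\mathbb CW\otimes\mathbb C[V^*]^{co},\qquad R=\mathbb C[V^*]^{co}\rtimes W\subset\overline{\mathbf H}.$$

**Definition 6 (baby Verma modules).** For $\chi\in\operatorname{Irr}(W)$, let $V$ act by $0$ on a module affording $\chi$ (again denoted $\chi$) and put $\Delta(\chi)=\overline{\mathbf H}\otimes_R\chi=\mathbb C[V]^{co}\otimes\chi$.

(If one induces from $\mathbb C[V]^{co}\rtimes W$ instead, one exchanges $V$ and $V^*$ in everything that follows about $\Delta$; PBW, (F4) and Lemma 1 below are symmetric.)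

Let $\overline Z=Z/P_+Z=\prod_p\overline Z_p$ be the decomposition into local factors, indexed by $p\in\Upsilon^{-1}(0)=\mathcal Z_k^{\mathbb C^\times}$, with primitive idempotents $b_p$; we use the same letter for their images in $\overline{\mathbf H}$, which are central. The connected group $\mathbb C^\times$ permutes the finitely many idempotents of $\overline Z$, so it fixes each of them, and $b_p$ is homogeneous of degree $0$. Hence $b_p$ preserves the lowest-degree part $1\otimes\chi$ of $\Delta(\chi)$. It commutes with $W$, so by Schur's lemma it acts there by a scalar, which is $0$ or $1$. As $1\otimes\chi$ generates $\Delta(\chi)$ and $b_p$ is central, $b_p$ acts by this scalar on all of $\Delta(\chi)$. Since $\sum_pb_p=1$, exactly one $b_p$ acts as the identity and the others act by $0$.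

**Definition 7 (families).** $\mathfrak F_p$ is the set of $\chi\in\operatorname{Irr}(W)$ with $b_p\Delta(\chi)=\Delta(\chi)$. These are the fibers of the surjective map $\operatorname{Irr}(W)\to\mathcal Z_k^{\mathbb C^\times}$ of Gordon; they are called the Calogero–Moser $k$-families.

Since $V$ kills $1\otimes\chi$, the central element $\mathrm{eu}$ acts on $\Delta(\chi)$ by the scalar $\sum_sc_s\chi(s)/\chi(1)$, which is therefore the value of the function $\mathrm{eu}$ at the point attached to $\chi$.

**Example.** For $\boldsymbol\mu_m$ and $\chi_i(\sigma)=\zeta^i$ this value is $b_i$. So $\chi_i$ goes to $(X,Y,\mathrm{eu})=(0,0,b_i)$, and $\chi_i,\chi_j$ are in the same family exactly when $b_i=b_j$. For $S_3$ the values at the trivial, sign and reflection characters are $3c,-3c,0$. So for $c\ne0$ there are three families with one element each, and three fixed points $p_{\rm triv},p_{\rm sgn},p_{\rm ref}$.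

We record how $\tau$ acts. From $(\tau z)(q)=z(\tau^{-1}q)$ we get $\tau(b_p)=b_{\tau(p)}$. Let $h$ act on the space $\Delta(\chi)$ by $\tau^{-1}(h)$; the resulting module is generated by its lowest-degree part, on which $V$ acts by $0$ and $W$ by ${}^\tau\chi$. By dimensions it is $\Delta({}^\tau\chi)$. On it $b_{\tau(p)}$ acts as $b_p$ does on $\Delta(\chi)$. Applying this to $\tau$ and $\tau^{-1}$,
$${}^\tau\mathfrak F_p=\mathfrak F_{\tau(p)}.\tag{3}$$

## 4. The maximal component and the vanishing of a character sum

Choose homogeneous algebraically independent generators $f_1,\dots,f_n$ of $\mathbb C[V]^W$ and $g_1,\dots,g_n$ of $\mathbb C[V^*]^W$ that are $\tau$-eigenvectors: take eigenbases of graded $\tau$-stable complements of $\mathfrak m^2$ in $\mathfrak m$, where $\mathfrak m$ is the augmentation ideal. Because $\tau(fg)-fg=\tau(f)(\tau(g)-g)+(\tau(f)-f)g$, the ideal of $P$ generated by all $\tau(f)-f$ is generated by those $f_i,g_j$ that are not $\tau$-fixed. Let $B$ be the quotient of $P$ by this ideal. It is a polynomial ring with trivial $\tau$-action, and $\operatorname{Spec}B=(V/W)^\tau\times(V^*/W)^\tau$.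

Let $I\subset Z$ be the ideal generated by all $\tau(z)-z$, and $A_0=Z/I$. A point $q$ of $\mathcal Z_k$ kills $I$ exactly when $z(\tau^{-1}q)=z(q)$ for all $z\in Z$, so the closed points of $\operatorname{Spec}A_0$ are the points of $\mathcal Z_k^\tau$. Since $Z$ is finite over $P$, $A_0$ is finite over $B$.

**Example.** For $S_3$ and $\tau_2=-s_{12}$, $\tau_2$ acts on invariants of degree $n$ by $(-1)^n$. The generators have degrees $2$ and $3$, so $B=\mathbb C[f,g]$ with $f,g$ the quadratic invariants of $V$ and $V^*$.

When $V_{\rm reg}^{\tau_d}\ne\varnothing$ it is known that $\mathcal Z_k^{\boldsymbol\mu_d}$ has a unique irreducible component of maximal dimension, denoted $(\mathcal Z_k^{\boldsymbol\mu_d})_{\max}$. (Section 9 proves the uniqueness in the setting of Definition 3.) In "Regular automorphisms and Calogero-Moser families", arXiv:2112.13685 (2021), Cédric Bonnafé shows that, for $p\in\mathcal Z_k^{\mathbb C^\times}$, if $\sum_{\chi\in\mathfrak F_p}|\chi(w_d)|^2\ne0$ then $p\in(\mathcal Z_k^{\boldsymbol\mu_d})_{\max}$. The question from that paper is whether the converse holds: **does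 membership of $p$ in the maximal component force some character of its family to be nonzero at $w_d$?** The answer is yes. The argument below proves both directions at once.

**Theorem 1.** Let $d$ be a regular number, $k$ arbitrary, $p\in\mathcal Z_k^{\mathbb C^\times}$. Then $p\in(\mathcal Z_k^{\boldsymbol\mu_d})_{\max}$ if and only if $\sum_{\chi\in\mathfrak F_p}|\chi(w_d)|^2\neq0$.

**Theorem 2.** In the setting of Definition 3, $\mathcal Z_k^\tau$ has a unique irreducible component $(\mathcal Z_k^\tau)_{\max}$ of maximal dimension. Let $A$ be its coordinate ring (reduced structure).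

(a) $A$ is finite and torsion-free over $B$, of rank $|C_W(\tau)|$.

(b) For a closed point $z\in\mathcal Z_k^\tau$ with $y=\Upsilon(z)\in\operatorname{Spec}B$, let $\overline Z_z$ be the local factor at $z$ of $Z\otimes_P\mathbb C_y$, let $\widehat B$ be the completion of $B$ at $y$, and let $\widehat A_z$ be the local factor at $z$ of $A\otimes_B\widehat B$ (so $\widehat A_z=0$ if $z\notin(\mathcal Z_k^\tau)_{\max}$). Then $\operatorname{Tr}(\tau\mid\overline Z_z)=\operatorname{rank}_{\widehat B}\widehat A_z$. This integer $\ge0$ is nonzero if and only if $z\in(\mathcal Z_k^\tau)_{\max}$.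

(c) If $p\in\mathcal Z_k^{\mathbb C^\times}$ and $\tau(p)=p$, then $\operatorname{rank}\widehat A_p=\sum_{\chi\in\mathfrak F_p}|\chi(\tau)|^2$. In particular $p\in(\mathcal Z_k^\tau)_{\max}$ if and only if $\sum_{\chi\in\mathfrak F_p}|\chi(\tau)|^2\ne0$.

(d) For $p$ as in (c), this sum equals $1$ if and only if $(\mathcal Z_k^\tau)_{\max}\to(V/W)^\tau\times(V^*/W)^\tau$ is étale at $p$; then $(\mathcal Z_k^\tau)_{\max}$ is smooth at $p$.

Here $\operatorname{rank}_{\widehat B}N=\dim_K N\otimes_{\widehat B}K$ with $K=\operatorname{Frac}\widehat B$. So for $\tau=\tau_d$ the sum in Theorem 1 is a non-negative integer, the local degree at $p$ of a finite map $(\mathcal Z_k^{\boldsymbol\mu_d})_{\max}\to(V/W)^{\tau_d}\times(V^*/W)^{\tau_d}$ of total degree $|C_W(w_d)|$.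

## 5. Cyclic groups, and $S_3$ with $d=2$, by hand

**Cyclic groups.** For $\boldsymbol\mu_m$ and $d\mid m$ we have $\tau_d=1$, so the maximal component is all of $\mathcal Z_k$ and every $p$ lies in it. The sum is $\sum_{\chi\in\mathfrak F_p}1=|\mathfrak F_p|\ne0$, as it should be. The finer statement is visible too. The fiber of $(X,Y,\mathrm{eu})\mapsto(X,Y)$ over $0$ is $\mathbb C[\mathrm{eu}]/\prod_j(\mathrm{eu}-b_j)$, whose local factor at $p=(0,0,b_i)$ has dimension the multiplicity of the root $b_i$, that is, $|\mathfrak F_p|$.

**The group $S_3$ with $d=2$.** Here $w_2=s_{12}$, and the trivial, sign and reflection characters take the values $1,-1,0$ at $w_2$. Let $c\ne0$. Theorem 1 predicts that $p_{\rm triv}$ and $p_{\rm sgn}$ lie in the maximal component and $p_{\rm ref}$ does not. We check this with the Dunkl embedding.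

Use the standard form on $V$, with $\alpha_{ij}=x_i-x_j$ and $\alpha_{ij}^\vee$ the corresponding vector, and an orthonormal basis $(y_a)$ of $V$ with dual basis $(x_a)$. Let $f=\sum x_a^2$ and $g=\sum y_a^2$. A central element goes to the center $\mathbb C[V_{\rm reg}\times V^*]^W$ of $\mathbb C[V_{\rm reg}\times V^*]\rtimes W$, so only the coefficient of $1\in W$ of its image matters. First, $\mathrm{eu}\mapsto\sum x_ay_a-c\sum_s\alpha_s\alpha_s^{-1}s+c\sum_ss=\sum x_ay_a$. Second, in $\sum_a\big(y_a-c\sum_s\langle y_a,\alpha_s\rangle\alpha_s^{-1}s\big)^2$ the coefficient of $1$ comes from $\sum y_a^2$ and from the products of two terms with the same $s$. Since $\sum_a\langle y_a,\alpha_s\rangle^2=2$ and $\alpha_s^{-1}s\,\alpha_s^{-1}s=-\alpha_s^{-2}$, we get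
$$g\mapsto\sum_ay_a^2-2c^2\sum_{s}\alpha_s^{-2}.$$

Now restrict to pairs fixed by $\tau=-s_{12}$: $v=u(1,-1,0)$ with $u\ne0$, and $v^*=q(1,-1,0)$. The differences of coordinates of $v$ are $2u,u,-u$, so $\sum_s\alpha_s^{-2}=\frac{9}{4u^2}$. Hence $f=2u^2$, $\mathrm{eu}=2uq$, $g=2q^2-\frac{9c^2}{2u^2}$, and
$$fg=\mathrm{eu}^2-9c^2 .\tag{4}$$
The closure of the image of $V_{\rm reg}^\tau\times(V^*)^\tau$ in $\mathcal Z_k$ is irreducible of dimension $2$ and lies in $\mathcal Z_k^\tau$, which is finite over $\operatorname{Spec}B=\mathbb A^2$. So it is the component of maximal dimension, and (4) holds on it. At a $\mathbb C^\times$-fixed point $f=g=0$, so $\mathrm{eu}=\pm3c$ there. But $\mathrm{eu}(p_{\rm ref})=0$, so $p_{\rm ref}$ is not in the maximal component. Conversely, the image of the component under $(f,g,\mathrm{eu})$ is closed (by finiteness), of dimension $2$, and contained in the surface (4), which is irreducible because $fg+9c^2$ is not a square in $\mathbb C[f,g]$. So the image is the whole surface, both values $\pm3c$ occur over $f=g=0$ (the cubic invariants vanish on $\mathcal Z_k^\tau$),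 and $p_{\rm triv},p_{\rm sgn}$ are in the component.

If $c=0$, (2) gives a single fixed point: $\operatorname{Spec}\mathbb C[V\times V^*]^W$ has one point over $0$. The sum for it is $1+1+0=2$, and the surface (4) has become the cone $fg=\mathrm{eu}^2$, of degree $2=|C_W(s_{12})|$ over $\mathbb A^2$ and with one point over $0$.

## 6. Why the fiber over $0$ alone does not decide

Let $p=\tau(p)$ be a $\mathbb C^\times$-fixed point. A sensible first approach is to look at the fiber over $0$. If a finite-dimensional algebra is the algebra of functions on a finite set, then the trace of an automorphism is the number of fixed points, and it equals the dimension of the quotient by the ideal $(\tau x-x)$. So one would like to read the fixed locus near $p$ from the quotient $\overline Z_p/(\tau x-x)$, which is the local factor at $p$ of $A_0\otimes_B\mathbb C_0$, and to compute its dimension as $\operatorname{Tr}(\tau\mid\overline Z_p)$.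

This stops at once, because $\overline Z_p$ need not be reduced. The quotient $\overline Z_p/(\tau x-x)$ is never zero, since $p$ is a fixed point; it cannot tell whether $p$ lies on the maximal component. The trace is not its dimension. A toy model shows what the trace does see.

**Toy model 1.** Take $\mathbb C[x]\supset\mathbb C[x^2]$ in place of $Z\supset P$, with $\tau x=-x$. Here $\tau$ is trivial on $\mathbb C[x^2]$, so $B=\mathbb C[x^2]$. On the fiber $\mathbb C[x]/(x^2)$ the trace is $1-1=0$, while the quotient by $(\tau x-x)$ has dimension $1$. On the fiber $x^2=y\ne0$ two points are exchanged, and both the trace and the dimension of the quotient are $0$. The trace on the special fiber is the number of fixed points in a *nearby* fiber. And the fixed locus $\{0\}$ does not dominate $\operatorname{Spec}B$.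

So the dimension of the quotient jumps, the trace does not, and components of the fixed locus that do not dominate $\operatorname{Spec}B$ disappear in the generic fiber. This suggests the following: compute $\operatorname{Tr}(\tau\mid\overline Z_p)$ algebraically; then carry it to the generic fiber over $B$, staying near $p$ by completing, and count fixed points there. We must move over $\operatorname{Spec}B$, where $\tau$ acts fiberwise, and there is a danger.

**Toy model 2.** Take $\mathbb C[x]\supset\mathbb C[x^2]$ with $\tau x=ix$. Then $\tau(x^2)=-x^2$, $B=\mathbb C$, and the only fiber over $\operatorname{Spec}B$ is $\mathbb C[x]/(x^2)$, where the trace is $1+i$. Here $\operatorname{Spec}B$ lies inside the branch locus, and no count is possible.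

So it must be proved that the generic fiber over $B$, and not just over $P$, is reduced. This is where $V_{\rm reg}^\tau\ne\varnothing$ enters, and $\mathbf H_k$ will be deformed to $\mathbf H_0$ to use it. The same pair "constant trace, countable generic fiber" already computes traces on coinvariants, and we begin there.

## 7. Traces on coinvariants, and a reduced generic fiber over $B$

**Step 1: traces on coinvariant algebras.** *The purpose is to know the trace of every element of the coset $W\tau$ on $\mathbb C[V]^{co}$.*

**Lemma 1.** For $\gamma\in W\tau$, $\operatorname{Tr}(\gamma\mid\mathbb C[V]^{co})=|C_W(\tau)|$ if $\gamma$ is $W$-conjugate to $\tau$, and $0$ otherwise. The same holds for $\mathbb C[V^*]^{co}$.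

*Proof.* Let $B_1$ be the quotient of $\mathbb C[V]^W$ by the ideal generated by the $f_i$ that are not $\tau$-fixed. On $\mathbb C[V]^W$ the element $\gamma$ acts as $\tau$, so it acts trivially on $B_1$. Hence $\gamma$ acts $B_1$-linearly on $\mathbb C[V]\otimes_{\mathbb C[V]^W}B_1$, which is free of rank $|W|$ by (F4). Its trace is an element of the polynomial ring $B_1$. The value of this trace at any point is a sum of $|W|$ roots of unity of order dividing $|\Gamma|$; there are finitely many such values, so the trace is constant. At the point $0$ it is $\operatorname{Tr}(\gamma\mid\mathbb C[V]^{co})$.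

We evaluate it at $Wa$. If $\tau f_i=\lambda f_i$ with $\lambda\ne1$, then $f_i(a)=f_i(\tau^{-1}a)=\lambda f_i(a)$, so $f_i(a)=0$. Hence $Wa\in\operatorname{Spec}B_1$. The fiber algebra there has dimension $|W|$ and $|W|$ distinct points, because $a$ has trivial stabilizer. So it is the algebra of functions on the set $Wa$, and the trace of $\gamma$ is the number of points $ua$ $(u\in W)$ fixed by $\gamma$. Since $\gamma\in W\tau$, we have $u^{-1}\gamma u\tau^{-1}\in W$. As $\tau a=a$ and $a$ has trivial stabilizer,
$$\gamma ua=ua\iff(u^{-1}\gamma u\tau^{-1})a=a\iff u^{-1}\gamma u=\tau .$$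
The set of such $u$ is empty unless $\gamma$ is $W$-conjugate to $\tau$, and then it is a coset of $C_W(\tau)$. For $V^*$, use $g_j$ and $b$. $\square$

**Corollary 1.** If $\tau'\in W\tau$ fixes a vector of $V_{\rm reg}$, then $\tau'$ is $W$-conjugate to $\tau$.

*Proof.* The element $\tau'$ normalizes $W$, has finite order, and $W\tau'=W\tau$. Lemma 1 applied with $\tau'$ in place of $\tau$ says that $\operatorname{Tr}(\tau\mid\mathbb C[V]^{co})=0$ unless $\tau$ is $W$-conjugate to $\tau'$. But Lemma 1 itself says that this trace is $|C_W(\tau)|\ne0$. $\square$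

**Step 2: $Z$ is free over $P$.** *The purpose is to have traces in families, and to connect $\mathbf H_k$ with $\mathbf H_0$.*

Let $\widetilde{\mathbf H}$ be the $\mathbb C[\theta]$-algebra defined by the relations of (F1) with parameter $\theta k$, so $\widetilde{\mathbf H}/(\theta-\theta_0)=\mathbf H_{\theta_0k}$. The PBW monomials span $\widetilde{\mathbf H}$ over $\mathbb C[\theta]$, by reordering. A relation $\sum c_i(\theta)m_i=0$ among them specializes to a relation in each $\mathbf H_{\theta_0k}$, so $c_i(\theta_0)=0$ for all $\theta_0$. Hence $\widetilde{\mathbf H}$ is $\mathbb C[\theta]$-free on the PBW monomials, and an element vanishing at every $\theta_0$ is $0$. Applying this to commutators and using (F2) for all parameters $\theta_0k$, we see that $P$ is central in $\widetilde{\mathbf H}$ and that $E:=e\widetilde{\mathbf H}e$ is commutative. Since $h\mapsto ehe$ is a projector of $\widetilde{\mathbf H}$ onto $E$ which is linear over $\mathbb C[\theta]\otimes P$, we also have $E/(\theta-\theta_0)E=e\mathbf H_{\theta_0k}e$.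

Under $\widetilde{\mathbf H}=\mathbb C[\theta]\otimes\mathbb C[V]\otimes\mathbb CW\otimes\mathbb C[V^*]$, the central subalgebra $\mathbb C[V]^W$ acts by multiplication (on the left) on $\mathbb C[V]$, and $\mathbb C[V^*]^W$ by multiplication (on the right) on $\mathbb C[V^*]$. By (F4), $\widetilde{\mathbf H}$ is finite free over $\mathbb C[\theta]\otimes P$, so its direct summand $E$ is finitely generated projective.

Now give $V$ and $V^*$ degree $1$, $W$ degree $0$ and $\theta$ degree $2$. The relations are homogeneous, and $\mathbb C[\theta]\otimes P$ is a non-negatively graded polynomial ring with degree-zero part $\mathbb C$. So $E$ is free with a homogeneous basis. Indeed, lift a homogeneous basis of $E$ modulo the augmentation ideal to get a surjection $F\to E$ from a graded free module (graded Nakayama). It splits since $E$ is projective, and its kernel, a finitely generated graded module, is zero modulo the augmentation ideal, so zero. The rank can be read at $\theta=0$: $e\mathbf H_0e\simeq\mathbb C[V\times V^*]^W$ has rank $|W\times W|/|W|=|W|$ over $P=\mathbb C[V\times V^*]^{W\times W}$.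 Specializing at $\theta=1$, and since $z\mapsto ze$ is $P$-linear:
$$Z\simeq e\mathbf H_ke\ \text{ is free of rank } |W| \text{ over } P.\tag{5}$$

**Step 3: the generic fiber over $B$ is étale.** *The purpose is to exclude the phenomenon of Toy model 2.*

Let $D\in\mathbb C[\theta]\otimes P$ be the discriminant of $E$, the determinant of the trace form in a homogeneous basis. The trace of a homogeneous element is homogeneous of the same degree, so $D$ is homogeneous. As a function on $\mathbb C\times V\times V^*$ it satisfies
$$D(t^2\theta,ta',tb')=t^ND(\theta,a',b')\quad\text{for some }N .$$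

At $\theta=0$, the fiber of $E$ over $(Wa,Wb)$ is the fiber of $(V\times V^*)/W\to V/W\times V^*/W$. It has dimension $|W|$. Its points are the $W$-orbits on $Wa\times Wb$; these orbits are free, so there are $|W|^2/|W|=|W|$ points. Hence the fiber is reduced and $D(0,a,b)\ne0$. For real $t\gg0$,
$$D(1,ta,tb)=t^ND(t^{-2},a,b)\ne0,$$
because $D(t^{-2},a,b)\to D(0,a,b)$. The vectors $ta,tb$ are $\tau$-fixed, so the non-fixed $f_i$, $g_j$ vanish there, and $(W\,ta,W\,tb)\in\operatorname{Spec}B$. By (5), $D(1,\cdot,\cdot)$ is the discriminant of $Z$ over $P$. So this discriminant has nonzero image in $B$. Put $Z_B:=Z\otimes_PB$ and $Q:=\operatorname{Frac}B$. Then: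

$$Z_B \text{ is free of rank } |W| \text{ over } B,\ \ \tau \text{ acts on it } B\text{-linearly},\ \ Z_B\otimes_BQ \text{ is an étale } Q\text{-algebra.}\tag{6}$$

Moreover, $I$ contains all $\tau(f)-f$ with $f\in P$. So $A_0$ is the quotient of $Z_B$ by the ideal generated by all $\tau x-x$, $x\in Z_B$.

## 8. The trace of $\tau$ on the fiber over $0$

**Step 4: the character sum is a trace.** *The purpose is to compute $\operatorname{Tr}(\tau\mid\overline Z_p)$ by baby Verma modules.*

Since $z\mapsto ze$ is $P$-linear and $e\mathbf H_ke\cap P_+\mathbf H_k=P_+e\mathbf H_ke$ (apply $h\mapsto ehe$), (F2) gives $\overline Z\simeq e\overline{\mathbf H}e$ and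
$$\overline Z_p\simeq eb_p\overline{\mathbf H}e,\qquad\tau\text{-equivariantly if }\tau(p)=p .\tag{7}$$

**Proposition 1.** If $\tau(p)=p$, then $\operatorname{Tr}(\tau\mid\overline Z_p)=\sum_{\chi\in\mathfrak F_p}|\chi(\tau)|^2$. Moreover $\operatorname{Tr}(\tau\mid\overline Z)=|C_W(\tau)|$.

*Proof.* *A filtration by baby Verma modules.* Let $M=\mathbb C[V^*]^{co}=\bigoplus_iM_i$, a graded $\Gamma$-module, and let $M_p\subset M$, $M_{i,p}\subset M_i$ be the sums of the $W$-isotypic components for $\chi\in\mathfrak F_p$. As $\tau$ sends the $\chi$-component to the ${}^\tau\chi$-component, and ${}^\tau\mathfrak F_p=\mathfrak F_p$ by (3), they are $\Gamma$-stable. Since $R=Re\oplus R(1-e)$, we have $\overline{\mathbf H}e=\overline{\mathbf H}\otimes_RRe$. Further, $Re=\mathbb C[V^*]^{co}e\simeq M$, with $w\cdot me=w(m)e$ and $\tau(me)=\tau(m)e$. The subspaces $\bigoplus_{j\ge i}M_je$ of $Re$ are stable under $R$ and $\tau$, because $V$ raises the degree. The subquotients are the $M_i$, on which $V$ acts by $0$ and $W$ acts naturally.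

By PBW, $\overline{\mathbf H}=\mathbb C[V]^{co}\otimes R$ is free as a right $R$-module. So we get a $\tau$-stable filtration of $\overline{\mathbf H}e$ by $\overline{\mathbf H}$-submodules, with subquotients
$$\Delta(M_i):=\overline{\mathbf H}\otimes_RM_i=\mathbb C[V]^{co}\otimes M_i .$$
On these $W$ and $\tau$ act diagonally, because $w(f\otimes m)=(wfw^{-1})\otimes wm$ and $\tau(h\otimes m)=\tau(h)\otimes\tau(m)$.

*Cutting by $e$ and $b_p$.* As $\Delta(M_i)$ is a direct sum of baby Verma modules, the definition of $\mathfrak F_p$ gives $b_p\Delta(M_i)=\Delta(M_{i,p})$. The functor $X\mapsto eb_pX$ is exact, and $e,b_p$ are $\tau$-fixed. So $eb_p\overline{\mathbf H}e$ has a $\tau$-stable filtration with subquotients $(\mathbb C[V]^{co}\otimes M_{i,p})^W$. For a $\Gamma$-module $X$, $e\tau$ equals $\tau$ on $X^W$ and kills the $\tau$-stable complement $(1-e)X$, so $\operatorname{Tr}(\tau\mid X^W)=\operatorname{Tr}(e\tau\mid X)=\frac1{|W|}\sum_w\operatorname{Tr}(w\tau\mid X)$. Summing over $i$ and using (7),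
$$\operatorname{Tr}(\tau\mid\overline Z_p)=\frac1{|W|}\sum_{w\in W}\operatorname{Tr}(w\tau\mid\mathbb C[V]^{co})\operatorname{Tr}(w\tau\mid M_p)=\operatorname{Tr}(\tau\mid M_p).\tag{8}$$
The last equality is Lemma 1: only the $|W|/|C_W(\tau)|$ elements $w\tau$ that are $W$-conjugate to $\tau$ contribute, each with first factor $|C_W(\tau)|$ and second factor $\operatorname{Tr}(\tau\mid M_p)$.

*From $M_p$ to characters.* The projector of $M$ onto $M_p$ is $\sum_{\chi\in\mathfrak F_p}\frac{\chi(1)}{|W|}\sum_w\overline{\chi(w)}\,w$. We use Lemma 1 for $V^*$. The trace of $w\tau$ on $M$ is nonzero only if $w\tau=u\tau u^{-1}$, that is $w=u\tau u^{-1}\tau^{-1}$, and each conjugate arises from exactly $|C_W(\tau)|$ elements $u\in W$. Hence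
$$\operatorname{Tr}(\tau\mid M_p)=\sum_{\chi\in\mathfrak F_p}\frac{\chi(1)}{|W|}\sum_w\overline{\chi(w)}\operatorname{Tr}(w\tau\mid M)=\sum_{\chi\in\mathfrak F_p}\frac{\chi(1)}{|W|}\sum_{u\in W}\overline{\chi(u\,\tau u^{-1}\tau^{-1})}.$$
Let $\rho$ be unitary and afford $\chi$, and put $\rho'(x)=\rho(\tau x\tau^{-1})$, so that $\chi(u\tau u^{-1}\tau^{-1})=\operatorname{tr}(\rho(u)\rho'(u^{-1}))$. If $\chi$ is not $\tau$-stable, then $\rho'\not\simeq\rho$ and $\sum_u\operatorname{tr}(\rho(u)\rho'(u^{-1}))=0$ by Schur orthogonality. If it is, then $\rho'(x)=T\rho(x)T^{-1}$ with $T$ unitary, and Schur's lemma gives $\sum_u\rho(u)T\rho(u)^{-1}=\frac{|W|\operatorname{tr}T}{\chi(1)}\mathrm{Id}$. So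
$$\sum_u\operatorname{tr}\big(\rho(u)T\rho(u)^{-1}T^{-1}\big)=\frac{|W|\operatorname{tr}T}{\chi(1)}\operatorname{tr}(T^{-1})=\frac{|W|}{\chi(1)}|\operatorname{tr}T|^2 ,$$
because $\operatorname{tr}(T^{-1})=\overline{\operatorname{tr}T}$. These numbers are real, so the complex conjugation is harmless, and the first claim follows.

The argument up to (8), without $b_p$, gives $\operatorname{Tr}(\tau\mid\overline Z)=\operatorname{Tr}(\tau\mid M)$, which is $|C_W(\tau)|$ by Lemma 1. $\square$

**Example ($S_3$, $d=2$, $c\ne0$).** For $p_{\rm ref}$, the modules $M_{i,p}$ are $V$ for $i=1,2$, sitting in $\mathbb C^\times$-degrees $-1,-2$, and $\mathbb C[V]^{co}$ contains $V$ in degrees $1,2$. Since $(V\otimes V)^W$ is a line, the subquotients of $\overline Z_{p_{\rm ref}}$ have weights $1-1,\ 1-2,\ 2-1,\ 2-2$. So $\overline Z_{p_{\rm ref}}$ has dimension $4$ with weights $0,0,1,-1$, and the trace of $\tau_2$, which acts by $(-1)^n$ in weight $n$, is $2-2=0=|\chi_{\rm ref}(s_{12})|^2$. The local algebra is not zero and $p_{\rm ref}$ is fixed, but the trace vanishes, as in Toy model 1.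

## 9. Fixed points in étale algebras and the maximal component

**Step 5: traces count fixed points.** *The purpose is to make the count available over fields such as $Q$ and $K$.*

**Lemma 2.** Let $L$ be a field of characteristic $0$, $E'$ a finite étale $L$-algebra, $\tau$ an $L$-automorphism of $E'$. Then $\operatorname{Tr}(\tau\mid E')=\dim_LE'/(\tau x-x:x\in E')$ in $L$.

*Proof.* Both sides are compatible with extension of scalars to $\overline L$. There $E'$ becomes the algebra of functions on a finite set $S$, and $\tau$ comes from a permutation of $S$. The trace is $|S^\tau|$. Every ideal of this algebra consists of all functions vanishing on some subset of $S$, and the common zeros of the $\tau x-x$ are the fixed points; so the quotient has dimension $|S^\tau|$. $\square$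

**Step 6: exactly one component dominates $\operatorname{Spec}B$.** *The purpose is to identify $(\mathcal Z_k^\tau)_{\max}$ and to show that $A_0$ and $A$ agree generically over $B$.*

By (6), $\operatorname{Tr}(\tau\mid Z_B)\in B$. By Lemma 2 over $Q$ it is an integer. So it equals its value at $0\in\operatorname{Spec}B$, which is $\operatorname{Tr}(\tau\mid\overline Z)=|C_W(\tau)|$ by Proposition 1. Using Lemma 2 again,
$$\dim_QA_0\otimes_BQ=|C_W(\tau)|\ne0.\tag{9}$$

As $A_0$ is finite over $B$, all components of $\mathcal Z_k^\tau$ have dimension at most $\dim B$, and those of dimension $\dim B$ are exactly those dominating $\operatorname{Spec}B$. They correspond to the primes of $A_0$ lying over $(0)\subset B$; such primes are minimal by incomparability, and they exist by (9).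

There is only one. In the posed case this is the known uniqueness recalled in Section 4; the following argument covers all cases. Taking centers in (F3), the open set $\{\delta\ne0\}\subset\mathcal Z_k$ is $\tau$-equivariantly isomorphic, over $V/W$, to $(V_{\rm reg}\times V^*)/W$. If the class of $(v,v^*)$ is $\tau$-fixed, then some $\tau'\in W\tau$ fixes both $v\in V_{\rm reg}$ and $v^*$. By Corollary 1, $\tau'=u\tau u^{-1}$ with $u\in W$, so $u^{-1}(v,v^*)\in V_{\rm reg}^\tau\times(V^*)^\tau$. Hence $\{\delta\ne0\}^\tau$ is the image of the irreducible variety $V_{\rm reg}^\tau\times(V^*)^\tau$, so it is irreducible. A component dominating $\operatorname{Spec}B$ maps onto it by finiteness. So it has a point over $(Wa,Wb)$, where $\delta\ne0$, and it meets $\{\delta\ne0\}$ in a dense open subset. It is therefore contained in the closure of $\{\delta\ne0\}^\tau$; that closure is irreducible and lies in $\mathcal Z_k^\tau$, so the two are equal.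

Let $A=A_0/\mathfrak q$ be the coordinate ring of this component. The ring $A_0\otimes_BQ$ is a quotient of the étale $Q$-algebra $Z_B\otimes_BQ$, hence reduced, and its only prime is the one induced by $\mathfrak q$. So that prime is zero, and
$$A_0\otimes_BQ\ \xrightarrow{\ \sim\ }\ A\otimes_BQ.\tag{10}$$
Finally, $A$ is a domain, finite over $B$, with $\mathfrak q\cap B=0$. So it is torsion-free over $B$, and by (9) and (10) its rank is $|C_W(\tau)|$. This proves the uniqueness statement and part (a) of Theorem 2.

## 10. The trace as a local degree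

**Step 7: localize near $z$ and pass to the generic point.** *The purpose is to prove part (b): the trace on the local factor at one point counts the sheets of the maximal component through that point.*

Let $z\in\mathcal Z_k^\tau$ and $y=\Upsilon(z)\in\operatorname{Spec}B$. The completion $\widehat B$ of $B$ at $y$ is a complete regular local domain, flat over $B\subset\widehat B$; put $K=\operatorname{Frac}\widehat B\supset Q$. A finite algebra over a complete local ring is the product of its localizations at its maximal ideals. So
$$Z_B\otimes_B\widehat B=\prod_{z'}\widehat Z_{z'},\qquad A_0\otimes_B\widehat B=\prod_{z'}\widehat{(A_0)}_{z'},\qquad A\otimes_B\widehat B=\prod_{z'}\widehat A_{z'},$$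
where $z'$ runs over $\Upsilon^{-1}(y)$, the factors at points outside the relevant closed subset are $0$, and the decompositions are compatible with the surjections $Z_B\to A_0\to A$. Three properties of the factor at $z$ are needed.

First, $\widehat Z_z$ is a direct factor of a free module of finite rank over the local ring $\widehat B$, hence free. It is $\tau$-stable because $\tau(z)=z$. Its reduction modulo the maximal ideal of $\widehat B$ is $\overline Z_z$.

Second, $\widehat{(A_0)}_z=\widehat Z_z/(\tau x-x:x\in\widehat Z_z)$. Indeed, as $\tau$ is $\widehat B$-linear, the kernel of $Z_B\otimes_B\widehat B\to A_0\otimes_B\widehat B$ is the ideal generated by all $\tau x-x$. The idempotent $\iota_z$ of the factor $\widehat Z_z$ is $\tau$-fixed, so $\iota_z(\tau x-x)=\tau(\iota_zx)-\iota_zx$.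

Third, $\widehat Z_z\otimes_{\widehat B}K$ is a direct factor of $Z_B\otimes_BK=(Z_B\otimes_BQ)\otimes_QK$, hence étale over $K$ by (6).

Tensoring (10) with $K$ over $Q$ and taking the factor at $z$, then applying Lemma 2 over $K$,
$$\operatorname{rank}_{\widehat B}\widehat A_z=\dim_K\widehat{(A_0)}_z\otimes_{\widehat B}K=\operatorname{Tr}(\tau\mid\widehat Z_z\otimes_{\widehat B}K)=\operatorname{Tr}(\tau\mid\overline Z_z).\tag{11}$$
For the last equality: the trace of $\tau$ on the free module $\widehat Z_z$ lies in $\widehat B$ and is an integer, so it equals its own reduction modulo the maximal ideal, which is the trace on $\overline Z_z$.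

It remains to see when the rank vanishes. If $z\notin(\mathcal Z_k^\tau)_{\max}$, then $\widehat A_z=0$ and the rank is $0$. If $z\in(\mathcal Z_k^\tau)_{\max}$, then $\widehat A_z\ne0$. Since $A$ is finitely generated and torsion-free over the domain $B$, it embeds in $A\otimes_BQ$, and after clearing denominators $A\hookrightarrow B^m$ for some $m$. By flatness $A\otimes_B\widehat B\hookrightarrow\widehat B^m$. So $\widehat A_z$ is a nonzero torsion-free $\widehat B$-module, and its rank is positive. This proves (b).

**Step 8: the $\mathbb C^\times$-fixed points.** *The purpose is to prove (c) and Theorem 1.* For $p\in\mathcal Z_k^{\mathbb C^\times}$ with $\tau(p)=p$, take $z=p$ and $y=0$ in (11), and insert Proposition 1: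
$$\operatorname{rank}\widehat A_p=\operatorname{Tr}(\tau\mid\overline Z_p)=\sum_{\chi\in\mathfrak F_p}|\chi(\tau)|^2 .$$
With (b) this is (c). Now let $\tau=\tau_d$. Every $p\in\mathcal Z_k^{\mathbb C^\times}$ lies in $\mathcal Z_k^{\boldsymbol\mu_d}=\mathcal Z_k^{\tau_d}$, and $|\chi(\tau_d)|=|\chi(w_d)|$ for all $\chi$. Hence
$$p\in(\mathcal Z_k^{\boldsymbol\mu_d})_{\max}\iff\sum_{\chi\in\mathfrak F_p}|\chi(w_d)|^2\ne0,$$
which is Theorem 1.

**Step 9: local degree one.** *The purpose is to prove (d).* Suppose $\operatorname{rank}\widehat A_p=1$. As $\widehat A_p$ is torsion-free, $\widehat A_p\subset\widehat A_p\otimes_{\widehat B}K=K$. It is finite, hence integral, over the regular and so normal domain $\widehat B$. Therefore $\widehat A_p=\widehat B$. Since $\widehat A_p$ is the completion of the local ring of $(\mathcal Z_k^\tau)_{\max}$ at $p$, the map to $\operatorname{Spec}B$ is étale at $p$. Conversely, if the map is étale at $p$, then $\widehat A_p=\widehat B$, because both residue fields are $\mathbb C$, and the rank is $1$. By (c), rank $1$ means that the sum is $1$. Étaleness over the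 affine space $\operatorname{Spec}B$ implies smoothness at $p$. This completes the proof of Theorem 2. $\blacksquare$

For $S_3$, $d=2$ and $c\ne0$, the local degrees at $p_{\rm triv},p_{\rm sgn},p_{\rm ref}$ are $1,1,0$, with total $2=|C_W(s_{12})|$. By (d) the maximal component is étale over $\mathbb A^2$ at $p_{\rm triv}$ and $p_{\rm sgn}$, in agreement with the surface $fg=\mathrm{eu}^2-9c^2$, on which the derivative $2\,\mathrm{eu}$ with respect to $\mathrm{eu}$ is nonzero at $\mathrm{eu}=\pm3c$.
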